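\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\title{Countable separation of pure states on type I closed faces of separable $C^*$-algebras}

\begin{abstract}
Let $A$ be a separable $C^*$-algebra and let $p\in A^{**}$ be a closed projection such that $pA^{**}p$ is of type I. We show that unitary equivalence of pure states is countably separated on the set of pure states in the closed face of $p$. The proof is a direct integral argument, which gives the result almost everywhere for every measure, followed by the Harrington--Kechris--Louveau dichotomy, which removes the null sets. We also prove a converse, for a class of projections that contains the closed and the open ones.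
\end{abstract}

\section{Introduction}

\subsection*{The question}

Let $A$ be a $C^*$-algebra with enveloping von Neumann algebra $A^{**}$. A projection $r\in A^{**}$ is \emph{open} if it is the $\sigma$-weak limit of an increasing net in $A_+$, and a projection $p$ is \emph{closed} if $1-p$ is open. Let $Q(A)$ be the set of positive functionals on $A$ of norm at most $1$ (the quasi-states) and $P(A)$ the set of pure states. Both carry the weak$^*$ topology and its Borel structure. A functional on $A$ and its normal extension to $A^{**}$ are denoted by the same letter. A closed projection $p$ determines the closed face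
\[
F(p)=\{\varphi\in Q(A):\varphi(1-p)=0\},
\]
and we put, for any projection $p\in A^{**}$,
\[
Y_p=\{\psi\in P(A):\psi(p)=1\}.
\]
Thus $Y_p=F(p)\cap P(A)$ when $p$ is closed. We call $p$ \emph{of type I} if the von Neumann algebra $pA^{**}p$ is of type I.

Two pure states are \emph{equivalent}, $\psi\sim\psi'$, if their GNS representations are unitarily equivalent. An equivalence relation on a Borel space $Y$ is \emph{countably separated} on $Y$ if countably many Borel sets, each a union of classes, separate the classes. If $(B_n)$ are such sets, the Borel map $f=(1_{B_n})_n\colon Y\to2^{\mathbb N}$ takes equal values exactly at equivalent points. Conversely, for a Borel map $f$ with this property the sets $\{f_n=1\}$ are saturated and separate the classes. So countable separation means that the classes can be labeled, in a Borel way, by points of $2^{\mathbb N}$. On a Borel subset $Y_0\subset Y$ the term refers to the restriction of the relation to $Y_0$.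

Brown's paper \cite{Brown} poses the question whether, for separable $A$ and a type I closed projection $p$, equivalence is countably separated on $F(p)\cap P(A)$. The answer is yes.

\begin{theorem}\label{thm:main}
If $A$ is a separable $C^*$-algebra and $p\in A^{**}$ is a type I closed projection, then equivalence of pure states is countably separated on $F(p)\cap P(A)$.
\end{theorem}

For $p=1$ the face is $Q(A)$, and the theorem says that equivalence is countably separated on all of $P(A)$ if $A^{**}$ is of type I. For general $p$ nothing is assumed about the part of $A^{**}$ that $p$ does not see.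

\subsection*{A tempting argument}

If $\sigma$ is an irreducible representation, write $\bar\sigma$ for its normal extension to $A^{**}$. The states in $Y_p$ that are vector states of $\sigma$ are those given by unit vectors in $\bar\sigma(p)H_\sigma$. So the classes that meet $Y_p$ correspond to the irreducible $\sigma$ with $\bar\sigma(p)\ne0$, and each such class meets $Y_p$ in a copy of the projective space of $\bar\sigma(p)H_\sigma$.

The simplest case is that $pA^{**}p$ is abelian, for instance when $A$ is commutative. Its image $\bar\sigma(p)B(H_\sigma)\bar\sigma(p)$ is then abelian, so $\bar\sigma(p)$ has rank at most one. Equivalence on $Y_p$ is equality, and a countable base of the topology of $Y_p$ separates its points.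

If $p$ is of type I, then there is an abelian projection $e\le p$ with the same central cover as $p$ (Lemma~\ref{lem:abelian}). In every irreducible $\sigma$ with $\bar\sigma(p)\neq0$ the projection $\bar\sigma(e)$ has rank one: it is nonzero because $e$ and $p$ have the same central cover, and $\bar\sigma(e)B(H_\sigma)\bar\sigma(e)$ is abelian. Thus $e$ selects one pure state $s(\psi)$ from the class of each $\psi\in Y_p$, namely the vector state of the line $\bar\pi_\psi(e)H_\psi$, and
\[
\psi\sim\psi'\iff s(\psi)=s(\psi').
\]
If $s\colon Y_p\to P(A)$ were Borel, we would be done. This makes the positive answer the natural guess, but it is not a proof: $e$ is merely an element of $A^{**}$, and nothing makes $s$ Borel. The difficulty is real. Example~\ref{ex:car} has a type I projection that is not closed, to which everything just said applies, and for which the conclusion of Theorem~\ref{thm:main} is false.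

\subsection*{The method, on two states}

Our remedy is to use $e$ not point by point but in a direct integral of the representations $\pi_\psi$, where measurability is automatic and only null sets are lost. The mechanism is visible for two states. Let $\psi_1\ne\psi_2$ be in $Y_p$, let $\pi=\pi_{\psi_1}\oplus\pi_{\psi_2}$ and $M=\pi(A)''$, let $Z$ be the center of $M$, and let $D\cong\mathbb C^2$ be the algebra of operators that are scalar on each summand, that is, of functions on $\{\psi_1,\psi_2\}$.
\begin{itemize}
\item If $\psi_1\not\sim\psi_2$, then $M=B(H_1)\oplus B(H_2)$, $M'=D$ and $Z=D$.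
\item If $\psi_1\sim\psi_2$, both representations may be identified with one $\sigma$ on $K$. Then the space is $K\otimes\mathbb C^2$, $M=B(K)\otimes1$, $M'=1\otimes M_2$, $D$ is the diagonal of $M'$, and $Z=\mathbb C1$.
\end{itemize}
In both cases $D$ is maximal abelian in $M'$, and $Z\subset D$ consists of the functions that are constant on equivalence classes. So $Z$ is the algebra of invariants, and generators of $Z$ give the label $f$. An abelian projection $q\in M$ with central cover $1$ has components $q_1,q_2$ of rank one, and in the second case $q=q_0\otimes1$, so that both components are the same line in $K$. In both cases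
\[
q_i\,\pi_{\psi_i}(a)\,q_i=g_a(\psi_i)\,q_i\qquad\text{with }g_a\in Z .
\]
Hence the vector state of the line $q_i$ depends only on the label, and equal labels force equivalence.

For a general probability measure $\mu$ on $Y_p$ the same two steps work in $\int^\oplus\pi_\psi\,d\mu(\psi)$. The type I hypothesis provides $q$, as the image of $e$, and closedness of $p$ ensures that $q$ has central cover $1$. The result (Proposition~\ref{prop:ae}) is a labeling on the complement of a $\mu$-null set. This set depends on $\mu$, and the labelings for uncountably many $\mu$ cannot simply be glued. Here we use the Harrington--Kechris--Louveau dichotomy: if equivalence is not countably separated, this is witnessed by a copy of one explicit relation $E_0$ on $2^{\mathbb N}$. That copy carries a measure for which a labeling almost everywhere is impossible.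

\subsection*{A converse}

Closedness of $p$ enters only through the measurability of $\varphi\mapsto\varphi(p)$ and its behavior under integration. We say that a projection $p\in A^{**}$ satisfies \textbf{(BC)} if $\varphi\mapsto\varphi(p)$ is Borel on $Q(A)$ and
\[
\varphi(p)=\int\psi(p)\,d\mu(\psi)
\]
whenever $\mu$ is a Borel probability measure on $Q(A)$ with barycenter $\varphi$, that is, with $\varphi(a)=\int\psi(a)\,d\mu(\psi)$ for all $a\in A$. Closed and open projections satisfy (BC) if $A$ is separable (Lemma~\ref{lem:bc}). Let $E_0$ be the relation on $2^{\mathbb N}$ with $xE_0y$ if and only if $x_n=y_n$ for all large $n$. A state $\varphi$ is \emph{factorial} if $\pi_\varphi(A)''$ is a factor, and a factorial state is \emph{of type I} if this factor is.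

\begin{theorem}\label{thm:conv}
Let $A$ be separable and let $p\in A^{**}$ be a projection satisfying \textup{(BC)}, e.g.\ closed or open. The following are equivalent.
\begin{enumerate}
\item[\textup{(1)}] $p$ is of type I.
\item[\textup{(2)}] $\sim$ is countably separated on $Y_p$.
\item[\textup{(3)}] For each Borel probability measure $\mu$ on $Y_p$, $\sim$ is countably separated on some $\mu$-conull Borel subset of $Y_p$.
\item[\textup{(4)}] There is no injective Borel $g\colon2^{\mathbb N}\to Y_p$ with $xE_0y\Leftrightarrow g(x)\sim g(y)$.
\item[\textup{(5)}] Every factorial state $\varphi$ of $A$ with $\varphi(p)=1$ is of type I.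
\item[\textup{(6)}] Every Borel probability measure on $Y_p$ taking only the values $0,1$ on $\sim$-saturated Borel subsets of $Y_p$ is concentrated on one equivalence class.
\end{enumerate}
\end{theorem}

The proof of Theorem~\ref{thm:main} occupies Sections \ref{sec:prelim}--\ref{sec:main}. Theorem~\ref{thm:conv}, which also needs a theorem of Popa for (3)$\Rightarrow$(5), is proved in Sections \ref{sec:conv} and \ref{sec:popa}.

\section{Facts used}\label{sec:prelim}

From now on $A$ is separable. All representations are nondegenerate.

\paragraph{Von Neumann algebras.}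
For a representation $\pi$ of $A$, $\bar\pi\colon A^{**}\to\pi(A)''$ is its normal extension. It is onto, and $\pi(A)''\cong z_\pi A^{**}$ for a central projection $z_\pi$, with $\ker\bar\pi=(1-z_\pi)A^{**}$. Let $N$ be a von Neumann algebra. The \emph{central cover} $c(r)$ of a projection $r\in N$ is the least central projection above $r$. The $\sigma$-weakly closed span of $NrN$ is $c(r)N$, and the center of $rNr$ is $Z(N)r$. Consequently $rNs\ne0$ if and only if $c(r)c(s)\ne0$. A projection $e$ is \emph{abelian} if $eNe$ is abelian. $N$ is of type I if and only if it has an abelian projection with central cover $1$. If $N$ is not of type I, there is a nonzero central projection $z$ such that $zN$ has no nonzero abelian projection.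

\begin{lemma}\label{lem:abelian}
If $p\in A^{**}$ is of type I, there is a projection $e\le p$ that is abelian in $A^{**}$ and satisfies $c(e)=c(p)$.
\end{lemma}
\begin{proof}
Let $e$ be an abelian projection of $pA^{**}p$ whose central cover in that algebra is $p$. Then $eA^{**}e=e(pA^{**}p)e$ is abelian. With $c(e)$ taken in $A^{**}$, the projection $c(e)p$ is central in $pA^{**}p$ and dominates $e$, so $c(e)p=p$. Thus $c(e)\ge c(p)$, and $e\le p$ gives the reverse inequality.
\end{proof}

\paragraph{Approximation.}
If $\pi$ acts on a separable space $H$, the unit ball of $B(H)$ is strongly metrizable. Kaplansky's density theorem therefore gives, for each self-adjoint contraction $T\in\pi(A)''$, a \emph{sequence} of self-adjoint contractions $a^{(k)}\in A$ with $\pi(a^{(k)})\to T$ strongly. (Self-adjoint contractions of $\pi(A)$ lift to self-adjoint contractions of $A$ by functional calculus.)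

Write $\omega_\eta=\langle\pi(\cdot)\eta,\eta\rangle$. Its normal extension to $A^{**}$ is $\langle\bar\pi(\cdot)\eta,\eta\rangle$. If $\pi$ is irreducible and $\eta$ is a unit vector, then $\omega_\eta$ is pure with GNS representation equivalent to $\pi$. If $\eta'$ is another unit vector, Kadison's transitivity theorem gives a unitary $u$ in $\tilde A$ with $\pi(u)\eta=\eta'$. Here $\tilde A$ is $A$ with a unit adjoined, or $A$ itself if $A$ is unital.

\paragraph{Direct integrals} (see \cite[Ch.~8]{Dixmier}).
Let $(X,\nu)$ be a standard Borel space with a finite measure. A sequence of sections of a field $x\mapsto H_x$ of Hilbert spaces that is total in each $H_x$ and has measurable inner products defines a measurable field. Its direct integral $H=\int^\oplus H_x\,d\nu$ is separable. A section is measurable if its inner products with the given sequence are measurable. The commutant of the algebra $D\cong L^\infty(X,\nu)$ of diagonal operators is the algebra of decomposable operators $T=\int^\oplus T_x\,d\nu$, and $T$ determines $T_x$ for a.e.\ $x$. Conversely, let $\pi$ be a representation of $A$ on a separable space, and let $D\subset\pi(A)'$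 be an abelian von Neumann algebra containing $1$. Then there is a decomposition $\pi=\int_X^\oplus\pi_x\,d\nu$ with diagonal algebra $D$, and a.e.\ $\pi_x$ is nondegenerate. If $D$ is maximal abelian in $\pi(A)'$, a.e.\ $\pi_x$ is irreducible. If $D$ is the center of $\pi(A)''$, a.e.\ $\pi_x$ is a factor representation and $\pi(A)''=\int^\oplus\pi_x(A)''\,d\nu$. This algebra is of type I if a.e.\ $\pi_x(A)''$ is.

\paragraph{The dichotomy.}
A theorem of Harrington, Kechris and Louveau \cite{HKL} states: if $E$ is a Borel equivalence relation on a Polish space $Y$, then either $E$ is countably separated on $Y$, or there is a continuous injection $g\colon2^{\mathbb N}\to Y$ with $xE_0y\Leftrightarrow g(x)\,E\,g(y)$.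

\section{The space $Y_p$ and the relation $\sim$}\label{sec:space}

To apply the dichotomy we must know that $Y_p$ is Polish and that $\sim$ is Borel. Since $A$ is separable, $Q(A)$ is compact, convex and metrizable. We shall also use the following property of a projection $p$ for which $Y_p$ is Borel.
\begin{quote}
\textup{(B)} If a Borel probability measure carried by $Y_p$ has barycenter $\varphi\in Q(A)$, then $\varphi(1-p)=0$.
\end{quote}

\begin{lemma}\label{lem:face}
\textup{(i)} $P(A)$ is Polish.

\textup{(ii)} If $p$ is closed, $F(p)$ is compact and convex, $Y_p$ is Polish and a Borel subset of $P(A)$, and $p$ has property \textup{(B)}.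
\end{lemma}
\begin{proof}
(i) The extreme points of $Q(A)$ are $0$ and the pure states. The extreme boundary of a metrizable compact convex set is $G_\delta$, and removing the closed set $\{0\}$ leaves a $G_\delta$. So $P(A)$ is a $G_\delta$ in $Q(A)$.

(ii) Let $a_i\uparrow1-p$ with $a_i\in A_+$. Then $\varphi\mapsto\varphi(1-p)$ is the supremum of the continuous functions $\varphi\mapsto\varphi(a_i)$, hence lower semicontinuous. It is also affine and nonnegative, so its zero set $F(p)$ is compact and convex. $Y_p=F(p)\cap P(A)$ is relatively closed in $P(A)$, hence Borel and Polish. The barycenter of a probability measure on a compact convex set lies in that set, and for $F(p)$ this gives (B).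
\end{proof}

\begin{lemma}\label{lem:fsigma}
The relation $\sim$ is $F_\sigma$ in $P(A)\times P(A)$.
\end{lemma}
\begin{proof}
For a unitary $u\in\tilde A$ put $(u\psi)(a)=\psi(u^*au)$. Note that $u^*au\in A$. Let $(u_n)$ be norm dense in the unitary group of $\tilde A$. We claim that
\[
\psi_1\sim\psi_2\iff\|u_n\psi_1-\psi_2\|\le1\ \text{ for some }n .
\]
If $\psi_1\sim\psi_2$, both are vector states of one irreducible representation, so $\psi_2=u\psi_1$ for some unitary $u\in\tilde A$. Choose $n$ with $\|u_n-u\|\le\frac12$. Then $\|u_n\psi_1-\psi_2\|\le2\|u_n-u\|\le1$.

If $\psi_1\not\sim\psi_2$, then $u_n\psi_1\not\sim\psi_2$ for each $n$, since $u_n\psi_1\sim\psi_1$. For $\pi=\pi_{u_n\psi_1}\oplus\pi_{\psi_2}$ we have $\pi(A)''=B(H_1)\oplus B(H_2)\ni1\oplus(-1)$. So there are self-adjoint contractions $a\in A$ with $(u_n\psi_1-\psi_2)(a)$ arbitrarily close to $2$, and $\|u_n\psi_1-\psi_2\|=2$.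

For each $n$ the map $(\psi_1,\psi_2)\mapsto u_n\psi_1-\psi_2$ is weak$^*$ continuous and the norm is weak$^*$ lower semicontinuous. So $\{\|u_n\psi_1-\psi_2\|\le1\}$ is closed, and $\sim$ is the union of these sets.
\end{proof}

\section{The relation $E_0$ cannot be labeled almost everywhere}\label{sec:e0}

Let $\lambda$ be the fair-coin measure on $2^{\mathbb N}$. A set is invariant under $E_0$ exactly when it is a tail set, that is, unaffected by changes of finitely many coordinates. So Kolmogorov's zero--one law says that $E_0$-invariant Borel sets have measure $0$ or $1$.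

\begin{lemma}\label{lem:zeroone}
Let $E$ be an equivalence relation on a Borel space $Y$ such that, for every Borel probability measure $\mu$ on $Y$, there are a $\mu$-conull Borel set $Y_0\subset Y$ and a Borel map $f\colon Y_0\to2^{\mathbb N}$ with $\psi\,E\,\psi'\Leftrightarrow f(\psi)=f(\psi')$ on $Y_0$. Then there is no Borel map $g\colon2^{\mathbb N}\to Y$ with $xE_0y\Leftrightarrow g(x)\,E\,g(y)$.
\end{lemma}
\begin{proof}
Suppose $g$ exists. Take $Y_0$ and $f$ for $\mu=g_*\lambda$, and put $C=g^{-1}(Y_0)$ and $h=f\circ g$ on $C$. Then $\lambda(C)=1$ and
\[
h(x)=h(y)\iff xE_0y\qquad(x,y\in C).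
\]
Let $C_n=\{x\in C:h(x)_n=1\}$. Its $E_0$-saturation $[C_n]$ is the union of its images under the countably many changes of finitely many coordinates, so it is a Borel tail set. Since $h$ is constant on $E_0$-classes within $C$, $C_n=C\cap[C_n]$. Hence $\lambda(C_n)=\lambda([C_n])\in\{0,1\}$ for every $n$, and $h$ is a.e.\ constant. So a set of measure $1$ lies in a single $E_0$-class. But $E_0$-classes are countable, hence $\lambda$-null, a contradiction.
\end{proof}

The next example shows the obstruction inside a space of pure states. It also shows that neither hypothesis on $p$ in Theorem~\ref{thm:main} can be dropped.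

\begin{example}\label{ex:car}
Let $A$ be the $C^*$-algebra obtained by completing $\bigcup_mA_m$, where $A_m=M_2^{\otimes m}$ is embedded in $A_{m+1}$ by $a\mapsto a\otimes1$. For $x\in2^{\mathbb N}$ let $\psi_x$ be the product state with
\[
\psi_x(b_1\otimes\dots\otimes b_m)=\prod_{j\le m}(b_j)_{x_jx_j},
\]
where the matrix indices are $0,1$. Its restriction to every $A_m$ is a vector state of a full matrix algebra, hence pure. If $\psi_x=\frac12(\varphi_1+\varphi_2)$ with states $\varphi_i$, then $\varphi_1,\varphi_2,\psi_x$ agree on every $A_m$, hence on $A$. So $\psi_x$ is pure. The map $x\mapsto\psi_x$ is continuous, since $\psi_x|_{A_m}$ depends only on $x_1,\dots,x_m$.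

\emph{$\psi_x\sim\psi_y$ if and only if $xE_0y$.} If $x_n=y_n$ for $n>m$, a permutation unitary of $A_m$ carries $\psi_x$ to $\psi_y$. Conversely, suppose that $\psi_x\sim\psi_y$ and that $x_n\ne y_n$ for infinitely many $n$. Then $\psi_y=u\psi_x$ for a unitary $u\in A$. The unitaries of $\bigcup_mA_m$ are dense in those of $A$ (polar decomposition of a nearby invertible element), so there is a unitary $v$ in some $A_m$ with $\|u-v\|<\frac12$, and $\|\psi_y-v\psi_x\|<1$. Take $n>m$ with $x_n\ne y_n$, and let $r$ be the diagonal rank-one projection with index $x_n$ in the $n$-th tensor factor. It commutes with $v$, so $(v\psi_x)(r)=\psi_x(r)=1$, while $\psi_y(r)=0$. This contradicts $\|\psi_y-v\psi_x\|<1$.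

By Lemma~\ref{lem:zeroone}, $\sim$ is not countably separated on $P(A)$. This has two consequences.
\begin{itemize}
\item The projection $1$ is closed, and the conclusion of Theorem~\ref{thm:main} fails for it. So the type I hypothesis cannot be dropped (and, by the theorem, $A^{**}$ is not of type I).
\item Let $z$ be the sum of the mutually orthogonal central projections $z_\sigma$, with $\sigma$ running over representatives of the equivalence classes of irreducible representations of $A$. Then $zA^{**}z\cong\prod_\sigma B(H_\sigma)$ is of type I, and $\psi(z)=1$ for every pure state $\psi$. So $Y_z=P(A)$, and $\sim$ is not countably separated on $Y_z$. Hence closedness of $p$ cannot be dropped either (and, by the theorem, $z$ is not closed).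
\end{itemize}
\end{example}

\section{Labels almost everywhere}\label{sec:ae}

The following proposition carries out the two-state argument of the introduction for an arbitrary measure.

\begin{proposition}\label{prop:ae}
Let $p\in A^{**}$ be a type I projection such that $Y_p$ is a Borel subset of $P(A)$ and \textup{(B)} holds. For every Borel probability measure $\mu$ on $Y_p$ there are a $\mu$-conull Borel set $Y_0\subset Y_p$ and a Borel map $f\colon Y_0\to2^{\mathbb N}$ with
\[
\psi\sim\psi'\iff f(\psi)=f(\psi')\qquad(\psi,\psi'\in Y_0).
\]
\end{proposition}

\begin{proof}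
Write $Y=Y_p$, a standard Borel space.

\emph{Step 1: the direct integral.} Let $(a_m)$ be dense in $A$, let $\xi_\psi$ be the GNS vector of $\psi$ and put $x_m(\psi)=\pi_\psi(a_m)\xi_\psi$. The sequence $(x_m(\psi))_m$ is dense in $H_\psi$, and the inner products
\[
\langle x_m(\psi),x_l(\psi)\rangle=\psi(a_l^*a_m)
\]
are continuous in $\psi$. So the $x_m$ define a measurable field. The section $\psi\mapsto\xi_\psi$ is measurable, since $\langle\xi_\psi,x_m(\psi)\rangle=\psi(a_m^*)$, and so is each field $\psi\mapsto\pi_\psi(a)$, since $\langle\pi_\psi(a)x_m(\psi),x_l(\psi)\rangle=\psi(a_l^*aa_m)$. Put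
\[
H=\int^\oplus H_\psi\,d\mu,\qquad\pi=\int^\oplus\pi_\psi\,d\mu,\qquad\xi=\int^\oplus\xi_\psi\,d\mu,\qquad M=\pi(A)'',
\]
and let $D\cong L^\infty(Y,\mu)$ be the diagonal algebra. Then $H$ is separable, $\pi$ is nondegenerate and $D\subset M'$. Moreover $\pi(A)D\xi$ is total in $H$: a vector $\eta$ orthogonal to all $\pi(a_m)h\xi=hx_m$, $h\in D$, satisfies $\langle\eta(\psi),x_m(\psi)\rangle=0$ for all $m$ and a.e.\ $\psi$, so $\eta=0$.

\emph{Step 2: $D$ is maximal abelian in $M'$.} Let $T\in M'$ commute with $D$. Then $T$ is decomposable, and for a.e.\ $\psi$ the operator $T_\psi$ commutes with all $\pi_\psi(a_m)$. Since $\pi_\psi$ is irreducible, $T_\psi$ is scalar for a.e.\ $\psi$, so $T\in D$.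

\emph{Step 3: the abelian projection.} This is where both hypotheses on $p$ are used. Let $e$ be as in Lemma~\ref{lem:abelian} and put $q=\bar\pi(e)$. As $\bar\pi$ is onto $M$, $qMq=\bar\pi(eA^{**}e)$ is abelian. To see that $q$ is not too small, we first show that $\bar\pi(c(p))=1$. Let $h\in D$ with $\int|h|^2d\mu=1$. For $a\in A$,
\[
\omega_{h\xi}(a)=\int|h(\psi)|^2\psi(a)\,d\mu(\psi),
\]
so $\omega_{h\xi}$ is the barycenter of the probability measure $|h|^2\mu$ carried by $Y$. By (B), $0=\omega_{h\xi}(1-p)=\|\bar\pi(1-p)h\xi\|^2$. So $\bar\pi(p)h\xi=h\xi$, and since $p\le c(p)$, also $\bar\pi(c(p))h\xi=h\xi$. By scaling this holds for all $h\in D$. The projection $\bar\pi(c(p))$ commutes with $\pi(A)$, so it fixes the total set $\pi(A)D\xi$ and equals $1$.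

Now $c(p)=c(e)$ lies in the $\sigma$-weakly closed span of $A^{**}eA^{**}$. Hence $1=\bar\pi(c(p))$ lies in the $\sigma$-weakly closed span of $MqM$, and
\[
MqH\ \text{ is total in }H.
\]

\emph{Step 4: the label.} Let $Z=M\cap M'$. Then $Z\subset M'$, and $Z$ commutes with $D$ because $D\subset M'$ and $Z\subset M$. So Step 2 gives $Z\subset D=L^\infty(Y,\mu)$. As $H$ is separable, $Z$ is generated as a von Neumann algebra by countably many projections $1_{B_n}$ with $B_n\subset Y$ Borel. Put
\[
f=(1_{B_n})_n\colon Y\to2^{\mathbb N}.
\]
Every element of $Z$ equals, $\mu$-a.e., a function $g\circ f$ with $g$ bounded Borel on $2^{\mathbb N}$. Indeed, $g\mapsto g\circ f$ is a normal injective homomorphism of $L^\infty(2^{\mathbb N},f_*\mu)$ into $L^\infty(Y,\mu)$. Its image is a von Neumann algebra that contains all $1_{B_n}$.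

\emph{Step 5: equivalent points have equal labels, off a null set.} Fix $n$. Since $1_{B_n}\in M$, there are self-adjoint contractions $a^{(k)}\in A$ with $\pi(a^{(k)})\to1_{B_n}$ strongly. For each $m$, apply this to the vector $\int^\oplus x_m\,d\mu$:
\[
\int\bigl\|\pi_\psi(a^{(k)})x_m(\psi)-1_{B_n}(\psi)x_m(\psi)\bigr\|^2d\mu(\psi)\to0 .
\]
Pass to a diagonal subsequence along which the integrand tends to $0$ for all $m$ and a.e.\ $\psi$. As the $x_m(\psi)$ are dense in $H_\psi$ and the operators are contractions, for a.e.\ $\psi$
\[
\pi_\psi(a^{(k)})\to1_{B_n}(\psi)\cdot1\quad\text{strongly.}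
\]
If $\psi,\psi'$ are equivalent points of this conull set, the scalar limits agree, that is, $1_{B_n}(\psi)=1_{B_n}(\psi')$. Intersect the conull sets over $n$.

\emph{Step 6: points with equal labels are equivalent, off a null set.} Since $qMq$ is abelian, it equals its center $Zq$. As $q\in M\subset D'$, $q=\int^\oplus q_\psi\,d\mu$ with projections $q_\psi$. Let $C=\{\psi:q_\psi=0\}$. Then $1_C\in D\subset M'$ and $1_Cq=0$, so $1_CMqH=M1_CqH=0$. Since $MqH$ is total, $\mu(C)=0$. For each $m$ we have $q\pi(a_m)q\in Zq$, so by Step 4 there is a bounded Borel $g_m$ with $q\pi(a_m)q=(g_m\circ f)q$. Thus for a.e.\ $\psi$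
\[
q_\psi\ne0,\qquad q_\psi\pi_\psi(a_m)q_\psi=g_m(f(\psi))\,q_\psi\quad\text{for all }m .
\]
Let $\psi,\psi'$ be two such points with $f(\psi)=f(\psi')$, and choose unit vectors $\eta\in q_\psi H_\psi$ and $\eta'\in q_{\psi'}H_{\psi'}$. Then
\[
\langle\pi_\psi(a_m)\eta,\eta\rangle=g_m(f(\psi))=g_m(f(\psi'))=\langle\pi_{\psi'}(a_m)\eta',\eta'\rangle
\]
for all $m$. So the vector states of $\eta$ and $\eta'$ coincide on $A$. Both $\pi_\psi$ and $\pi_{\psi'}$ are equivalent to the GNS representation of this common state, and $\psi\sim\psi'$.

Let $Y_0$ be a conull Borel set on which the conclusions of Steps 5 and 6 hold, and restrict $f$ to $Y_0$.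
\end{proof}

\begin{remark}
The hypotheses on $p$ are used only in Step 3, to produce the projection $q$ needed in Step 6. In Example~\ref{ex:car}, take $p=1$ and let $\mu$ be the image of $\lambda$ under $x\mapsto\psi_x$. Steps 1, 2, 4 and 5 apply. By Step 5, each $1_{B_n}(\psi_x)$ is $E_0$-invariant on a conull set, hence a.e.\ constant, as in the proof of Lemma~\ref{lem:zeroone}. So $Z=\mathbb C1$ and $M$ is a factor. It is not of type I. Otherwise an abelian projection $q\in M$ with central cover $1$ would make Step 6 work, and since $f$ is a.e.\ constant, $\lambda$-almost all $x$ would lie in one $E_0$-class. In short, elements of $Z$ always respect equivalence off a null set, but without type I there may be too few of them to separate the classes.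
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $p$ be closed and of type I. We may assume that $Y_p=F(p)\cap P(A)$ is nonempty. It is Polish and $p$ has property (B) by Lemma~\ref{lem:face}, and $\sim$ is a Borel relation on $Y_p$ by Lemma~\ref{lem:fsigma}. If $\sim$ were not countably separated on $Y_p$, the dichotomy would give a continuous injection $g\colon2^{\mathbb N}\to Y_p$ with $xE_0y\Leftrightarrow g(x)\sim g(y)$. By Proposition~\ref{prop:ae} the hypothesis of Lemma~\ref{lem:zeroone} holds for $\sim$ on $Y_p$, and the lemma excludes such a $g$.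
\end{proof}

\section{The converse: all implications but one}\label{sec:conv}

\begin{lemma}\label{lem:bc}
Closed and open projections satisfy \textup{(BC)}. If $p$ satisfies \textup{(BC)}, then $Y_p$ is a Borel subset of $P(A)$, hence standard Borel, and $p$ has property \textup{(B)}.
\end{lemma}
\begin{proof}
Let $V$ be the set of $b\in A^{**}_{sa}$ such that $\varphi\mapsto\varphi(b)$ is Borel on $Q(A)$ and $\varphi(b)=\int\psi(b)\,d\mu(\psi)$ whenever the Borel probability measure $\mu$ on $Q(A)$ has barycenter $\varphi$. $V$ is a real vector space containing $A_{sa}$. By monotone convergence it is closed under limits of bounded monotone sequences. It contains $1$, the limit of an increasing sequential approximate unit.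

Let $r$ be open and $a_i\uparrow r$ with $a_i\in A_+$. For each rational $t$ the set $\{\varphi:\varphi(r)>t\}$ is the union of the open sets $\{\varphi:\varphi(a_i)>t\}$. Since $Q(A)$ is second countable, countably many of these sets suffice. So for some countable set of indices $i$ the supremum of the $\varphi(a_i)$ is $\varphi(r)$ for every $\varphi\in Q(A)$. The net is directed, so there is an increasing sequence of its members with the same supremum. Its limit has the same value as $r$ at every $\varphi\in Q(A)$, hence equals $r$. So $r\in V$, and $1-r\in V$.

Let $p$ satisfy (BC). Then $Y_p=\{\psi\in P(A):\psi(p)=1\}$ is Borel. If $\mu$ is carried by $Y_p$ and has barycenter $\varphi$, then $\varphi(1-p)=\int\psi(1-p)\,d\mu=0$, because $1$ and $p$ are in $V$.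
\end{proof}

In particular, if $p$ satisfies (BC), then $1-p\in V$, that is, $\varphi(1-p)=\int\psi(1-p)\,d\mu$ whenever $\mu$ has barycenter $\varphi$. We use (BC) in this form below.

\begin{proof}[Proof of Theorem~\ref{thm:conv}, except \textup{(3)$\Rightarrow$(5)}]
We prove (1)$\Rightarrow$(3)$\Rightarrow$(4)$\Rightarrow$(2)$\Rightarrow$(3), (2)$\Rightarrow$(6)$\Rightarrow$(4) and (5)$\Rightarrow$(1). With (3)$\Rightarrow$(5), proved in Section~\ref{sec:popa}, all six conditions are then equivalent.

\emph{(1)$\Rightarrow$(3)} is Proposition~\ref{prop:ae}, whose hypotheses hold by Lemma~\ref{lem:bc}. \emph{(3)$\Rightarrow$(4)} is Lemma~\ref{lem:zeroone}.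

\emph{(4)$\Rightarrow$(2)}. Choose a Polish topology on $Y_p$ that induces its Borel structure. As $\sim$ is Borel, the dichotomy applies, and a continuous injection for this topology is Borel. \emph{(2)$\Rightarrow$(3)} is trivial.

\emph{(2)$\Rightarrow$(6)}. Let $\mu$ be as in (6) and let $f\colon Y_p\to2^{\mathbb N}$ be a separating Borel map. The sets $\{f_n=1\}$ are Borel and saturated, so each has measure $0$ or $1$. Hence $f$ is a.e.\ constant, and $\mu$ is concentrated on one fiber of $f$, which is a class.

\emph{(6)$\Rightarrow$(4)}. Suppose a map $g$ that (4) excludes exists. If $S\subset Y_p$ is Borel and saturated, $g^{-1}(S)$ is a Borel tail set, so $(g_*\lambda)(S)\in\{0,1\}$. By (6), $g_*\lambda$ is concentrated on one class, which is Borel because $\sim$ is. But the preimage of a class under $g$ is contained in one $E_0$-class, so it is countable and $\lambda$-null, a contradiction.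

\emph{(5)$\Rightarrow$(1)}. Suppose that $p$ is not of type I. Then $pA^{**}p$ has a nonzero central projection $w$ such that $wA^{**}w$ has no nonzero abelian projection. Let $z=c(w)$. We first show that $zA^{**}$ has no nonzero abelian projection. If $e$ were one, then $c(e)c(w)=c(e)\ne0$, so $eA^{**}w\ne0$. The polar decomposition of a nonzero element of $eA^{**}w$ gives nonzero projections $e_1\le e$ and $w_1\le w$ that are equivalent. Then $w_1A^{**}w_1\cong e_1A^{**}e_1$ is abelian, contradicting the choice of $w$.

Choose a normal state $\varphi$ of $A^{**}$ with $\varphi(w)=1$, and view it as a state of $A$. Then $\varphi(p)=\varphi(z)=1$. The central projection $\bar\pi_\varphi(z)$ fixes the cyclic vector $\xi=\xi_\varphi$, so it is $1$. Hence $\pi_\varphi(A)''$ is isomorphic to a direct summand of $zA^{**}$ and has no nonzero abelian projection.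

Let $\pi_\varphi=\int_X^\oplus\pi_x\,d\nu$ and $\xi=\int^\oplus\xi_x\,d\nu$ be the central decomposition. For a.e.\ $x$, $\pi_x$ is a nondegenerate factor representation. Since $\xi$ is cyclic for $\pi_\varphi$, it is separating for $\pi_\varphi(A)'$, which contains the diagonal algebra. So $\xi_x\ne0$ a.e. Also $\xi_x$ is cyclic for $\pi_x$ a.e., since the decomposable projection with components onto $\overline{\pi_x(A)\xi_x}$ has $\pi_\varphi(A)\xi$ in its range, hence is $1$. So $\varphi_x=\omega_{\xi_x}/\|\xi_x\|^2$ is, for a.e.\ $x$, a factorial state with GNS representation $\pi_x$. The image of the probability measure $\|\xi_x\|^2\nu$ under $x\mapsto\varphi_x$ has barycenter $\varphi$. As $\varphi(1-p)=0$, (BC) gives $\varphi_x(1-p)=0$, that is, $\varphi_x(p)=1$, for a.e.\ $x$. If $\pi_x(A)''$ were of type I for a.e.\ $x$, then $\pi_\varphi(A)''=\int^\oplus\pi_x(A)''\,d\nu$ would be of type I, which it is not. So for some $x$ with all the properties above, $\varphi_x$ is a factorial state that is not of type I, and $\varphi_x(p)=1$. This contradicts (5).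
\end{proof}

\section{Factorial states: (3)$\Rightarrow$(5)}\label{sec:popa}

Let $\varphi$ be a factorial state with $\varphi(p)=1$, and suppose that it is not of type I. A maximal abelian subalgebra $D$ of $N=\pi_\varphi(A)'$ disintegrates $\varphi$ into pure states $\psi_x\in Y_p$, and (3) provides labels $f(\psi_x)$. If the labels were a.e.\ constant, the $\psi_x$ would be vector states of one irreducible representation, and $\varphi$ would be of type I. The coordinates of $f(\psi_x)$ are functions of $x$, that is, elements of $D$. Such an element is scalar if it commutes with enough of $N$, and the available operators are the unitaries that normalize $D$. That $D$ can be chosen with enough of them is a theorem of Popa \cite{Popa}: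
\begin{quote}
every non-type-I factor $N$ with separable predual contains a maximal abelian subalgebra $D$ whose normalizer $\mathcal N(D)=\{u\in N\text{ unitary}:uDu^*=D\}$ generates a factor.
\end{quote}

A unitary $u\in\mathcal N(D)$ commutes with $\pi_\varphi(A)$ and permutes the components of the disintegration, so the labels should be $u$-invariant. The difficulty is again a null set. Replacing $\xi$ by $u\xi$ replaces the states $\psi_x$ by other vector states of the same representations, and these might leave the conull set on which $f$ is defined. The next lemma shows that, up to a null set, they do not, because their distribution is unchanged.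

Let $\pi=\int_X^\oplus\pi_x\,d\nu$ be a representation on a separable space $H=\int^\oplus H_x\,d\nu$, decomposed along an abelian von Neumann algebra $D\subset\pi(A)'$ containing $1$. For $\eta=\int^\oplus\eta_x\,d\nu\in H$ put
\[
\psi^\eta_x=\omega_{\eta_x}/\|\eta_x\|^2\qquad(\eta_x\ne0),
\]
and let $\mu_\eta$ be the image of the measure $\|\eta_x\|^2\nu$ on $\{\eta_x\ne0\}$ under $x\mapsto\psi^\eta_x$. (This map into $Q(A)$ is measurable, since $x\mapsto\psi^\eta_x(a)$ is for each $a$ and $A$ is separable.) It is a finite measure on $Q(A)$ of total mass $\|\eta\|^2$.

\begin{lemma}\label{lem:moments}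
If $u\in\pi(A)'$ is a unitary with $uDu^*=D$, then $\mu_{u\eta}=\mu_\eta$ for all $\eta\in H$.
\end{lemma}
\begin{proof}
The idea is to express the moments of $\mu_\eta$ by operators that $u$ conjugates in an obvious way. Let $K_\eta$ be the projection onto $\overline{D\eta}$. It commutes with $D$, hence is decomposable, and its component at $x$ is the projection onto $\mathbb C\eta_x$. Therefore, for $h\in D$ and $a\in A$,
\[
K_\eta\pi(a)(h\eta)=\int^\oplus h(x)\,\psi^\eta_x(a)\,\eta_x\,d\nu ,
\]
where the integrand is read as $0$ if $\eta_x=0$. This is again of the form $h'\eta$ with $h'\in D$. Iterating, we get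
\begin{equation}\label{eq:moments}
\int\psi(a_1)\cdots\psi(a_n)\,d\mu_\eta(\psi)=\langle K_\eta\pi(a_1)K_\eta\pi(a_2)K_\eta\cdots K_\eta\pi(a_n)K_\eta\,\eta,\eta\rangle .
\end{equation}
The functions $\psi\mapsto\psi(a)$ separate the points of $Q(A)$, and complex conjugation replaces $a$ by $a^*$. By the Stone--Weierstrass theorem they generate, together with the constants, a dense subalgebra of $C(Q(A))$. So the numbers \eqref{eq:moments} and the mass $\|\eta\|^2$ determine $\mu_\eta$.

Since $Du\eta=u(u^*Du)\eta=uD\eta$, we have $K_{u\eta}=uK_\eta u^*$. As $u$ commutes with $\pi(A)$, the right side of \eqref{eq:moments} does not change when $\eta$ is replaced by $u\eta$, and neither does the mass.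
\end{proof}

\begin{proof}[Proof of \textup{(3)$\Rightarrow$(5)} in Theorem~\textup{\ref{thm:conv}}]
Assume (3). Let $\varphi$ be a factorial state with $\varphi(p)=1$, and write $\pi=\pi_\varphi$, $\xi=\xi_\varphi$ and $H=H_\varphi$, which is separable. Suppose that $\pi(A)''$, equivalently the factor $N=\pi(A)'$, is not of type I. Choose $D\subset N$ by Popa's theorem, and decompose $\pi$ along $D=L^\infty(X,\nu)$ as above. Since $D$ is maximal abelian in $N$, $\pi_x$ is irreducible for a.e.\ $x$.

\emph{The measure $\mu=\mu_\xi$.} As $\xi$ is separating for $N\supset D$, $\xi_x\ne0$ a.e. Write $\psi_x=\psi^\xi_x$. The measure $\mu$ is a probability measure with barycenter $\varphi$, and it is carried by $P(A)$. By (BC), $\int\psi(1-p)\,d\mu=\varphi(1-p)=0$, so $\mu$ is carried by $Y_p$. By (3) there are a $\mu$-conull Borel set $Y_0\subset Y_p$ and a Borel map $f\colon Y_0\to2^{\mathbb N}$ with $\psi\sim\psi'\Leftrightarrow f(\psi)=f(\psi')$ on $Y_0$. Since $\xi_x\ne0$ a.e., $\psi_x\in Y_0$ for a.e.\ $x$. Fix $n$, put $B=\{\psi\in Y_0:f(\psi)_n=1\}$, and let $e\in D$ be the indicator of $\{x:\psi_x\in B\}$.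

\emph{Claim: $ueu^*=e$ for all $u\in\mathcal N(D)$.} Suppose not. We may assume that $d':=ueu^*(1-e)\ne0$. Indeed, if this product is $0$, then $ueu^*\le e$ and $ueu^*\ne e$, so $e\le u^*eu$ and $u^*eu(1-e)=u^*eu-e\ne0$. In this case we replace $u$ by $u^*$. Put $d=u^*d'u$. Then $d$ and $d'$ are projections in $D$ with
\[
0\ne d\le e,\qquad d'\le1-e,\qquad ud=d'u .
\]
Since $\xi$ is separating for $N$, $d\xi\ne0$. By Lemma~\ref{lem:moments},
\[
\mu_{d\xi}=\mu_{ud\xi}=\mu_{d'u\xi}.
\]
We compare the values of $\mu_{d\xi}$ and $\mu_{d'u\xi}$ at $B$.
\begin{itemize}
\item $\mu_{d\xi}$ is the image of $d(x)\|\xi_x\|^2\nu$ under $x\mapsto\psi_x$. As $d\le e$, it is carried by $B$, and $\mu_{d\xi}(B)=\|d\xi\|^2>0$.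
\item $\mu_{d'u\xi}$ is the image of $d'(x)\|(u\xi)_x\|^2\nu$ under $x\mapsto\psi^{u\xi}_x$. By Lemma~\ref{lem:moments}, $\mu_{u\xi}=\mu$ is carried by $Y_0$, so $\psi_x^{u\xi}\in Y_0$ for a.e.\ $x$ with $(u\xi)_x\ne0$. For a.e.\ $x$ in the set of $d'$, $\psi_x\in Y_0\setminus B$ because $d'\le1-e$. The states $\psi^{u\xi}_x$ and $\psi_x$ are vector states of the same irreducible $\pi_x$, hence equivalent, so $f$ takes the same value at both. Thus $\psi_x^{u\xi}\notin B$ for a.e.\ $x$ in the set of $d'$ with $(u\xi)_x\ne0$, and $\mu_{d'u\xi}(B)=0$.
\end{itemize}
This contradiction proves the claim.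

\emph{The labels are constant.} By the claim $e$ commutes with $\mathcal N(D)''$. Also $e\in D\subset\mathcal N(D)''$, since the unitaries of $D$ normalize $D$. As $\mathcal N(D)''$ is a factor, $e\in\{0,1\}$. This holds for every $n$, so $f(\psi_x)$ is a.e.\ constant. Hence there is one irreducible representation $\sigma$ on a separable space $H_\sigma$ such that, for a.e.\ $x$,
\[
\psi_x=\operatorname{Tr}(\rho_x\sigma(\cdot))\quad\text{with a rank-one projection }\rho_x .
\]

\emph{$\varphi$ is of type I.} Every $T\in B(H_\sigma)$ is a strong limit of a bounded sequence $\sigma(b_k)$, $b_k\in A$. So $x\mapsto\operatorname{Tr}(\rho_xT)=\lim_k\psi_x(b_k)$ is measurable. Since $B(H_\sigma)$ is the dual of the space of trace class operators, and this space is separable, Pettis' theorem shows that $x\mapsto\rho_x$ is strongly measurable into it. The trace norms are $1$, so $\rho=\int\rho_x\|\xi_x\|^2\,d\nu$ exists, and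
\[
\varphi=\int\psi_x\,\|\xi_x\|^2\,d\nu=\operatorname{Tr}(\rho\,\sigma(\cdot)).
\]
Diagonalizing $\rho=\sum_i\lambda_i\langle\cdot,\eta_i\rangle\eta_i$ with $\lambda_i>0$ and orthonormal $\eta_i$, we see that $\varphi$ is the vector state of $\bigoplus_i\sqrt{\lambda_i}\,\eta_i$ in a multiple of $\sigma$. So $\pi_\varphi$ is a subrepresentation of a multiple of $\sigma$. Then $\pi_\varphi(A)''\cong B(H_\sigma)$ is a type I factor, contrary to the assumption.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Brown} Lawrence G. Brown, \emph{MASA's and certain type I closed faces of C*-algebras}, arXiv:0708.2290 (2007).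
\bibitem{Dixmier} Dixmier, \emph{C*-algebras}.
\bibitem{HKL} Harrington, Kechris, Louveau, J. AMS 3 (1990).
\bibitem{Popa} Popa, Invent. Math. 76 (1984).
\end{thebibliography}

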